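# A connected graph whose list distinguishing index exceeds its distinguishing index

## Two families of points that no list colouring keeps apart

Fix an integer $k\ge 2$ and write $[r]=\{1,\dots,r\}$. For every $k$-element subset $S$ of $[2k-1]$ take two points $p_S$ and $q_S$. Put
$$A_P=\{p_S\},\qquad A_Q=\{q_S\},\qquad A=A_P\sqcup A_Q,\qquad L(p_S)=L(q_S)=S .$$
Each point $a\in A$ thus carries a list $L(a)$ of $k$ colours. Call a map $\pi$ on $A$ with $\pi(a)\in L(a)$ for all $a$ a *pattern*, let $\Pi$ be the finite set of all patterns, and let $d=|\Pi|$.

**Lemma 1.** For every $\pi\in\Pi$ there are $p_\pi\in A_P$ and $q_\pi\in A_Q$ with $\pi(p_\pi)=\pi(q_\pi)$. Hence the transposition $\tau_\pi$ of $A$ that interchanges $p_\pi$ and $q_\pi$ satisfies $\pi\circ\tau_\pi=\pi$.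

**Proof.** The set $\pi(A_P)$ meets every $k$-subset $S$ of $[2k-1]$, because $\pi(p_S)\in S$. If $\pi(A_P)$ had at most $k-1$ elements, its complement in $[2k-1]$ would have at least $k$ elements and would contain a $k$-set that $\pi(A_P)$ misses. So $|\pi(A_P)|\ge k$, and in the same way $|\pi(A_Q)|\ge k$. Since $k+k>2k-1$, the two sets share a colour. Choose $p_\pi$ and $q_\pi$ having that colour. $\square$

We fix one choice of $p_\pi,q_\pi$, and so of $\tau_\pi$, for each $\pi$.

For $k=2$ there are six points, with lists $\{1,2\},\{1,3\},\{2,3\}$ on each side, and $d=2^6=64$. Write $p_{12}$ for $p_{\{1,2\}}$, and so on. If $\pi(p_{12})=\pi(p_{13})=1$, $\pi(p_{23})=2$ and $\pi(q_{12})=2$, $\pi(q_{13})=\pi(q_{23})=3$, then the two images are $\{1,2\}$ and $\{2,3\}$. They share the colour $2$, and $\tau_\pi$ is the transposition of $p_{23}$ and $q_{12}$.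

Here is what the gadget is for. Someone who may use two colours freely can paint $A_P$ with one and $A_Q$ with the other, and this colouring notices every $\tau_\pi$. Someone who must colour from the lists $L(a)$ produces a pattern $\pi$, and $\tau_\pi$ carries a point of $A_P$ to a point of $A_Q$ without the pattern noticing. So the lists take away exactly the information "which side am I on?", although each list has $k$ colours and the side is only one bit. We shall build a symmetry group in which that one bit is enough to detect every non-identity element, while every list colouring is preserved by some non-identity element.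

## Breaking automorphisms with colours and with lists

All graphs are simple.

**Definition.** An edge colouring of a graph $G$ *breaks* an automorphism $\varphi$ if some edge is mapped by $\varphi$ to an edge of a different colour. It is *distinguishing* if it breaks every non-identity automorphism. The *distinguishing index* $D'(G)$ is the least cardinal number of colours in a distinguishing edge colouring. The *list distinguishing index* $D'_l(G)$ is the least cardinal $k$ such that, whenever each edge $e$ receives a list $L(e)$ of cardinality $k$, there is a distinguishing edge colouring $c$ with $c(e)\in L(e)$ for all $e$.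

A connected graph has a distinguishing edge colouring unless it is $K_2$, so $K_2$ is excluded. Giving every edge the same list shows $D'_l(G)\ge D'(G)$ whenever both are defined.

Some cases by hand. A path with $n\ge2$ edges $e_1,\dots,e_n$ has one non-identity automorphism, the reversal, which maps $e_1$ to $e_n$. One colour fails, and from lists of size $2$ we can choose $c(e_1)\ne c(e_n)$, so $D'=D'_l=2$. In the star $K_{1,n}$ with $n\ge2$, automorphisms permute the $n$ edges arbitrarily. A colouring is therefore distinguishing exactly when all colours differ, and lists of size $n$ allow that greedily: $D'=D'_l=n$. In the triangle, automorphisms again induce all permutations of the three edges, so $D'=D'_l=3$. In each of these examples lists do no harm, because the requirement "these few edges get different colours" can be met greedily. The problem, from Jakub Kwaśny and Marcin Stawiski, "List distinguishing index of graphs", arXiv:2306.06418 (2023), is to prove or disprove that this always happens: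

**Conjecture.** Let $G\ne K_2$ be a connected graph, finite or infinite. Then $D'_l(G)=D'(G)$.

The conjecture is false. Most of the work takes place in a permutation group acting on a set of points, and a graph is built from it only at the end. For a group $\Gamma$ of permutations of a set $X$, the *distinguishing number* and the *list distinguishing number* are defined like $D'$ and $D'_l$, with the points of $X$ coloured: a colouring $c$ is distinguishing if $c\circ\gamma\ne c$ for all $\gamma\in\Gamma\setminus\{1\}$. For instance, the full symmetric group on three points has both numbers equal to $3$, by the argument for the star.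

**Theorem 1.** Let $k\ge2$ be an integer. There are a countably infinite set $X$, a partition $X=P\sqcup Q$, a group $\Gamma$ of permutations of $X$, and $k$-element sets $L(x)\subseteq[2k-1]$ $(x\in X)$ such that

(i) no $\gamma\in\Gamma\setminus\{1\}$ satisfies $\gamma(P)=P$;

(ii) for every $c\in\prod_{x\in X}L(x)$ there is $\gamma\in\Gamma\setminus\{1\}$ with $c\circ\gamma=c$.

**Theorem 2.** For every integer $k\ge2$ there is a connected graph $G$ with $D'(G)=k$ and $D'_l(G)=k+1$.

**Theorem 3.** There is a permutation group on a countable set with distinguishing number $2$ whose list distinguishing number is $\aleph_0$.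

The graph in Theorem 2 will have cardinality $\mathfrak c=2^{\aleph_0}$. The proofs are in ZFC and use the axiom of choice. The argument does not decide the conjecture for finite graphs, and it does not decide whether $D'_l-D'$ can exceed $1$ for connected graphs.

## The group generated by the transpositions $\tau_\pi$

The first thing to try for Theorem 1 is $X=A$, $P=A_P$, $Q=A_Q$, with $\Gamma$ generated by all the $\tau_\pi$. Ignore for the moment that $A$ is finite. Condition (ii) holds by Lemma 1, and every generator moves $P$. The trouble is that (i) concerns all of $\Gamma$, not only its generators.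

In fact (i) always fails. First, the transpositions $\tau_\pi$ cannot be pairwise equal or disjoint. If they were, the pairs they interchange would be disjoint. Since all lists have at least two colours, we could then pick, independently for each of these pairs, two different colours for its two points. The resulting pattern $\pi$ would give different colours to the two points interchanged by $\tau_\pi$, which is absurd. So some $\tau_\pi$ and $\tau_{\pi'}$ share exactly one point. Say $\tau_\pi=(p\;q)$ and $\tau_{\pi'}=(p\;q')$ with $q\ne q'$; the case of a common point in $A_Q$ is symmetric. Then
$$\tau_\pi\,\tau_{\pi'}\,\tau_\pi=(p\;q)(p\;q')(p\;q)=(q\;q'),$$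
a non-identity element of $\Gamma$ that preserves $P$.

Taking many copies of $A$ does not help by itself. Let $X=\omega\times A$ and let $\gamma_c$ act on the $n$-th copy by $\tau_\pi$, where $\pi$ is the pattern of $c$ there. If $c$ has pattern $\pi$ on every copy and $c'$ has pattern $\pi'$ on every copy, then $\gamma_c\gamma_{c'}\gamma_c$ acts as $(q\;q')$ on every copy and so preserves $P$.

The exact defect is that a crossing from $A_P$ to $A_Q$ made by one letter of a word is undone by a later letter. To prevent this we make three changes.

First, the generators also move the copies of $A$ around, so that a point travelling under a word visits a new copy at each step. Second, in a given finite part of $X$ a generator applies a transposition $\tau_\pi$ (a "twist") at no more than one pair of copies, so that along the route of a suitable point the word twists exactly once. Third, the place of the twist cannot be prescribed in advance, because the route depends on the colouring. We therefore give each generator an extra free parameter $x$, an infinite $0$-$1$ sequence, which among other things decides where the twists are. For each word all but finitely many values of $x$ will be good, and there are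 $\mathfrak c$ values to choose from.

For the routes we need graphs along which copies can be moved.

## Labelled graphs without short cycles in which every large set has edges of every label

Copies of $A$ will sit on the vertices of a finite set $Y$, and a generator will swap copies along disjoint edges. Two demands pull against each other. There should be no short cycles, so that routes do not return. And every set of a small proportion $\varepsilon$ of the vertices should contain edges, so that nearly every vertex can be paired with one carrying the same pattern. For $\varepsilon\le\frac12$ a forest cannot do: it is bipartite, and the larger side is a set of at least $|Y|/2$ vertices without edges.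

**Lemma 2.** For all integers $\ell\ge1$ and all $\varepsilon>0$ there are a finite nonempty set $Y$ and pairwise edge-disjoint graphs $E_0,\dots,E_\ell$ on $Y$ such that $\bigcup_iE_i$ has no cycle of length at most $\ell$, and every subset of $Y$ of size at least $\varepsilon|Y|$ contains an edge of each $E_i$.

If $\varepsilon=1$ and $\ell=3$, a path with four edges labelled $0,1,2,3$ is an example: it has no cycle, and the only set to test is $Y$ itself. For small $\varepsilon$ we use random labels.

**Proof.** A smaller $\varepsilon$ is a stronger demand, so assume $\varepsilon\le1$. Put $\theta=\frac1{2\ell}$ and $p=N^{\theta-1}\le 1$. Independently for each pair of elements of an $N$-set, give the pair the label $i$ with probability $\frac p{\ell+1}$ for each $i\in\{0,\dots,\ell\}$, and no label with probability $1-p$. The labelled pairs are the edges, so each pair is an edge with probability $p$.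

**Step 1: there are few short cycles.** There are at most $N^s$ possible cycles of length $s$, and each is present with probability $p^s$. The expected number of cycles of length at most $\ell$ is therefore at most
$$\sum_{s=3}^{\ell}N^sp^s=\sum_{s=3}^{\ell}N^{s\theta}\le \ell N^{1/2},$$
because $s\theta\le\ell\theta=\frac12$. By Markov's inequality (a nonnegative random variable with mean $\mu$ exceeds $t>0$ with probability at most $\mu/t$), the probability of more than $N/2$ such cycles is at most $2\ell N^{-1/2}$, which tends to $0$.

**Step 2: every large set has an edge of every label.** Let $m=\lceil\varepsilon N/2\rceil$. A fixed $m$-set contains no edge of label $i$ with probability $(1-\frac p{\ell+1})^{\binom m2}$. There are at most $2^N$ sets and $\ell+1$ labels, and $1-t\le e^{-t}$, so the probability that some $m$-set misses some label is at most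
$$(\ell+1)\,2^N\Bigl(1-\frac p{\ell+1}\Bigr)^{\binom m2}\le(\ell+1)\exp\Bigl(N-\frac p{\ell+1}\binom m2\Bigr).$$
Once $m\ge2$ we have $\binom m2\ge\frac{m^2}4\ge\frac{\varepsilon^2N^2}{16}$, so the exponent is at most $N-\frac{\varepsilon^2}{16(\ell+1)}N^{1+\theta}$, which tends to $-\infty$. The probability tends to $0$.

**Step 3: remove the short cycles.** For large $N$ some outcome has at most $N/2$ cycles of length at most $\ell$ and has edges of every label in each $m$-set. Delete one vertex from each of these cycles and let $Y$ be the set of remaining vertices, so $|Y|\ge N/2$. Let $E_i$ consist of the edges with label $i$ inside $Y$. No cycle of length at most $\ell$ is left. A subset of $Y$ of size at least $\varepsilon|Y|\ge\varepsilon N/2$ has at least $m$ elements, and hence contains an edge of each label. $\square$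

For each $\ell\ge1$ fix $Y_\ell$ and $E_0^\ell,\dots,E_\ell^\ell$ as in Lemma 2 with $\varepsilon=\frac1{d\ell}$, where $d=|\Pi|$ is the number of patterns.

## Blocks and the involutions $\gamma_{c,x}$

We now build $X$, and for each list colouring $c$ and each $x\in2^\omega$ an involution preserving $c$. Here $2^\omega$ is the set of infinite $0$-$1$ sequences, and $x|j\in\{0,1\}^j$ is the initial segment of $x$ of length $j$.

**Step 1: the set $X$.** The purpose is to have, for every finite way of assigning roles to finitely many sequences, a finite part of $X$ where those roles are played. The roles at level $\ell$ are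
$$I_\ell=\{1,\dots,\ell\}\cup(\{0\}\times Y_\ell).$$
Role $g\in\{1,\dots,\ell\}$ will mean "move along $E_g^\ell$, no twist". Role $(0,y^*)$ will mean "move along $E_0^\ell$, with a twist at $y^*$".

**Definition.** A *block* is a triple $b=(\ell,j,f)$ with $\ell\ge1$, $j\ge0$ and $f:\{0,1\}^j\to I_\ell$. The sequence $x$ has the role $f(x|j)$ in $b$.

For example, let $\ell=1$, $j=1$, $f(0)=1$ and $f(1)=(0,y^*)$. In this block all sequences beginning with $0$ have the plain role $1$, and all sequences beginning with $1$ have the role $(0,y^*)$.

For given $\ell,j$ there are finitely many $f$, so there are countably many blocks. Let $X$ be the set of all triples $(b,y,a)$ with $b=(\ell,j,f)$ a block, $y\in Y_\ell$ and $a\in A$; it is countably infinite. Put $L(b,y,a)=L(a)$. Let $P$ be the set of points with $a\in A_P$ and $Q$ the set of points with $a\in A_Q$. Let $\mathcal C=\prod_{x\in X}L(x)$ be the set of all list colourings, so $|\mathcal C|=k^{\aleph_0}=\mathfrak c$.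

**Step 2: matchings that respect the colouring.** The purpose is to move copies of $A$ so that $c$ does not notice. Let $c\in\mathcal C$ and let $b=(\ell,j,f)$ be a block. For $y\in Y_\ell$ let $c_{b,y}\in\Pi$ be the pattern $a\mapsto c(b,y,a)$. For $g\in\{0,\dots,\ell\}$ fix a maximal set $M_g(c,b)$ of pairwise disjoint edges $yz\in E_g^\ell$ with $c_{b,y}=c_{b,z}$. This choice depends only on $c$, $b$ and $g$; in particular no $x\in 2^\omega$ enters. Let $\sigma_g(c,b)$ be the permutation of $Y_\ell$ that interchanges the ends of each edge of $M_g(c,b)$ and fixes all other vertices. Its square is the identity.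

**Lemma 3.** The permutation $\sigma_g(c,b)$ fixes fewer than $|Y_\ell|/\ell$ vertices.

**Proof.** Let $\pi\in\Pi$. The set of vertices with pattern $\pi$ fixed by $\sigma_g(c,b)$ contains no edge of $E_g^\ell$, since such an edge could be added to $M_g(c,b)$. By the choice of $Y_\ell$ this set has fewer than $\frac{|Y_\ell|}{d\ell}$ elements. Sum over the $d$ patterns. $\square$

**Step 3: the involutions.** Let $c\in\mathcal C$ and $x\in2^\omega$. Define $\gamma=\gamma_{c,x}$ on the block $b=(\ell,j,f)$ according to the role $f(x|j)$.

If $f(x|j)=g\in\{1,\dots,\ell\}$, put $\gamma(b,y,a)=(b,\sigma y,a)$ with $\sigma=\sigma_g(c,b)$.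

If $f(x|j)=(0,y^*)$, let $\sigma=\sigma_0(c,b)$. When $\sigma y\ne y$ and $y^*\in\{y,\sigma y\}$, put
$$\gamma(b,y,a)=(b,\sigma y,\tau_\pi a),\qquad \pi=c_{b,y}=c_{b,\sigma y},\tag{1}$$
and say that $\gamma$ is *twisted* on the pair $\{y,\sigma y\}$. Otherwise put $\gamma(b,y,a)=(b,\sigma y,a)$.

So in the second case $\gamma$ is twisted on exactly one pair, namely $\{y^*,\sigma y^*\}$, if $\sigma y^*\neq y^*$, and on no pair if $\sigma y^*=y^*$.

**Lemma 4.** For all $c\in\mathcal C$ and $x\in2^\omega$ we have $\gamma_{c,x}^2=1$ and $c\circ\gamma_{c,x}=c$.

**Proof.** Write $\gamma=\gamma_{c,x}$. Untwisted points go from $(b,y,a)$ to $(b,\sigma y,a)$ and back, since $\sigma^2=1$ and the condition for a twist is symmetric in $y$ and $\sigma y$. On a twisted pair the same $\pi$ is used at both ends, so $\gamma^2(b,y,a)=(b,y,\tau_\pi^2a)=(b,y,a)$. For the colours: $c(b,\sigma y,a)=c_{b,\sigma y}(a)=c_{b,y}(a)=c(b,y,a)$, because $\sigma$ interchanges only vertices with equal patterns. On a twisted pair $c(b,\sigma y,\tau_\pi a)=\pi(\tau_\pi a)=\pi(a)=c(b,y,a)$ by Lemma 1. $\square$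

## A word traced along a walk

We must show that words in these involutions move $P$. The next lemma says that once all letters but one are fixed, the last letter needs only to avoid finitely many values of its parameter. Products act from the right: in $\gamma_{g_m}\cdots\gamma_{g_1}$ the factor $\gamma_{g_1}$ acts first.

**Lemma 5.** Let $m,n\ge1$, and let $g_1,\dots,g_m\in\{0,\dots,n-1\}$ be a sequence with $g_s\ne g_{s+1}$ for $1\le s<m$, in which each of $0,\dots,n-1$ occurs. Let $c_0,\dots,c_{n-1}\in\mathcal C$, and let $x_1,\dots,x_{n-1}\in2^\omega$ be distinct. Put $\gamma_i=\gamma_{c_i,x_i}$ for $i\ge1$. Then there are fewer than $|Y_m|$ elements $x\in2^\omega\setminus\{x_1,\dots,x_{n-1}\}$ such that, with $\gamma_0=\gamma_{c_0,x}$,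
$$\gamma_{g_m}\cdots\gamma_{g_1}(P)=P.\tag{2}$$

Before the proof, consider the word that defeated us earlier, with letters $0,1,0$. Suppose a point travels through copies at distinct vertices $y_0,y_1,y_2,y_3$, and $\gamma_0$ is twisted only on the pair $\{y_0,y_1\}$. Then the first letter twists, and the third letter moves the point from $y_2$ to $y_3$, where there is no twist to undo the first one. For this we need $y^*=y_0$. But $y_0$ must be a vertex from which the walk really moves at every step, and which vertices do so depends on the colourings $c_i$, while the block was fixed before any colouring was given. The remedy is to let different candidates $x$ have different $y^*$ in the same block: with $|Y_m|$ candidates, every vertex serves as $y^*$ for one of them.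

**Proof.** Suppose there are at least $|Y_m|$ such elements, write $Y=Y_m$, and choose distinct ones $\xi_y$, indexed by $y\in Y$.

**Step 1: a block with the right roles.** We want one block in which $x_i$ has role $i$ and $\xi_y$ has role $(0,y)$. The finitely many sequences $\xi_y$ $(y\in Y)$ and $x_1,\dots,x_{n-1}$ are pairwise distinct, so for some $j$ their restrictions to $j$ are pairwise distinct. All $n$ letters occur in the word, so $n-1\le m$ and the numbers $1,\dots,n-1$ belong to $I_m$. Hence there is $f:\{0,1\}^j\to I_m$ with
$$f(x_i|j)=i\quad(1\le i\le n-1),\qquad f(\xi_y|j)=(0,y)\quad(y\in Y),$$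
with arbitrary values elsewhere. Let $b=(m,j,f)$ and $\sigma_i=\sigma_i(c_i,b)$ for $0\le i\le n-1$. The permutation $\sigma_0$ depends only on $c_0$ and $b$, so it is the same for all candidates $\xi_y$.

**Step 2: a starting vertex that moves at every step.** For $y_0\in Y$ put $y_s=\sigma_{g_s}(y_{s-1})$ for $1\le s\le m$. For fixed $s$ the map $y_0\mapsto y_{s-1}$ is a bijection of $Y$, and $\sigma_{g_s}$ fixes fewer than $|Y|/m$ vertices by Lemma 3. So fewer than $|Y|/m$ choices of $y_0$ give $y_s=y_{s-1}$. Over all $m$ values of $s$, fewer than $|Y|$ choices are lost. Fix a $y_0$ with $y_s\ne y_{s-1}$ for $s=1,\dots,m$. Then $y_{s-1}y_s$ is an edge of $E_{g_s}^m$. Consecutive edges of the walk $y_0,y_1,\dots,y_m$ are distinct, because $g_s\ne g_{s+1}$ and the graphs $E_i^m$ are edge-disjoint.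

**Step 3: the vertices $y_0,\dots,y_m$ are distinct.** This is where short cycles are excluded. Suppose $y_s=y_t$ with $s<t$ and $t-s$ minimal. Then $t-s\ne1$ by Step 2. If $t-s=2$, the consecutive edges $y_sy_{s+1}$ and $y_{s+1}y_{s+2}=y_{s+1}y_s$ coincide, which Step 2 excludes. So $t-s\ge3$. By minimality $y_s,\dots,y_{t-1}$ are distinct, and they form a cycle of length $t-s\le m$ in $\bigcup_iE_i^m$. This contradicts the choice of $Y_m$.

**Step 4: the candidate that twists exactly once on this walk.** Pick $r$ with $g_r=0$, put $y^*=y_{r-1}$, and take $x=\xi_{y^*}$, $\gamma_0=\gamma_{c_0,x}$. Note that $\sigma_0,\dots,\sigma_{n-1}$, and therefore the walk, were fixed before this choice. On the block $b$ the maps $\gamma_i$ with $i\ge1$ have role $i$ and no twist. The map $\gamma_0$ has role $(0,y^*)$, and since $\sigma_0y^*=y_r\ne y^*$, it is twisted exactly on the pair $\{y_{r-1},y_r\}$.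

Follow the point $(b,y_0,a)$ under the word. At step $s$ it passes from the copy at $y_{s-1}$ to the copy at $y_s$. Step $r$ is twisted. Let $s\ne r$ with $g_s=0$. If step $s$ were twisted, then $y^*=y_{r-1}\in\{y_{s-1},y_s\}$, and by Step 3 $r-1=s-1$ or $r-1=s$. The first is excluded, so $s=r-1$. But $g_{r-1}\ne g_r=0$, a contradiction. So step $r$ is the only twisted step, and for all $a\in A$
$$\gamma_{g_m}\cdots\gamma_{g_1}(b,y_0,a)=(b,y_m,\tau_\pi a),\qquad\pi=(c_0)_{b,y^*}.\tag{3}$$

**Step 5: conclusion.** For $a=p_\pi$, formula (3) maps the point $(b,y_0,p_\pi)$ of $P$ to the point $(b,y_m,q_\pi)$ of $Q$. So (2) fails for $x=\xi_{y^*}$, although $\xi_{y^*}$ was chosen to satisfy (2). This contradiction proves the lemma. $\square$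

## One sequence $x_\alpha$ for each colouring: proof of Theorem 1

Lemma 4 offers, for each $c$, involutions preserving $c$. We now choose one for each $c$ so that all of them together generate a group satisfying (i). Regard $\mathfrak c$ as the least ordinal of its cardinality. Then $|\alpha|<\mathfrak c$ for every ordinal $\alpha<\mathfrak c$, and since $|\mathcal C|=\mathfrak c$ we can enumerate $\mathcal C=\{c_\alpha:\alpha<\mathfrak c\}$.

**Step 1: the recursion.** By transfinite recursion choose distinct $x_\alpha\in2^\omega$ and put $\gamma_\alpha=\gamma_{c_\alpha,x_\alpha}$, so that for each $\alpha<\mathfrak c$ the following holds.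

$(*)_\alpha$ For every $m\ge1$ and every sequence $\alpha_1,\dots,\alpha_m\le\alpha$ with $\alpha_s\ne\alpha_{s+1}$ in which $\alpha$ occurs, $\gamma_{\alpha_m}\cdots\gamma_{\alpha_1}(P)\ne P$.

To see that stage $\alpha$ can be carried out, suppose $x_\beta$ has been chosen for all $\beta<\alpha$. There are at most $|\alpha|+\aleph_0<\mathfrak c$ finite sequences of ordinals $\le\alpha$. Take one as in $(*)_\alpha$. Rename the letter $\alpha$ as $0$ and the other letters occurring, say $\beta_1,\dots,\beta_{n-1}<\alpha$, as $1,\dots,n-1$. Apply Lemma 5 with the colourings $c_\alpha,c_{\beta_1},\dots,c_{\beta_{n-1}}$ and the distinct sequences $x_{\beta_1},\dots,x_{\beta_{n-1}}$. It says that only finitely many $x\notin\{x_\beta:\beta<\alpha\}$ make the word preserve $P$ when $\gamma_{c_\alpha,x}$ is used for the letter $\alpha$. Altogether, counting also the set $\{x_\beta:\beta<\alpha\}$ itself, at most $|\alpha|+\aleph_0<\mathfrak c$ elements of $2^\omega$ are excluded. As $|2^\omega|=\mathfrak c$, an admissible $x_\alpha$ exists.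

Let $\Gamma=\langle\gamma_\alpha:\alpha<\mathfrak c\rangle$.

**Step 2: condition (i).** Let $1\ne\gamma\in\Gamma$. The generators are involutions, so $\gamma=\gamma_{\alpha_m}\cdots\gamma_{\alpha_1}$ for some $m\ge1$ and some indices. Take $m$ minimal. Then $\alpha_s\ne\alpha_{s+1}$ for all $s$, since two equal neighbours would cancel. With $\alpha=\max_s\alpha_s$, the statement $(*)_\alpha$ gives $\gamma(P)\ne P$.

**Step 3: condition (ii).** Let $c\in\mathcal C$, say $c=c_\alpha$. Then $c\circ\gamma_\alpha=c$ by Lemma 4. The one-letter case of $(*)_\alpha$ gives $\gamma_\alpha(P)\ne P$, so $\gamma_\alpha\ne1$. This proves Theorem 1. $\blacksquare$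

We also record that $|\Gamma|=\mathfrak c$. For $\beta<\alpha$ the two-letter case of $(*)_\alpha$ gives $\gamma_\alpha\gamma_\beta\ne1$, so $\gamma_\alpha\ne\gamma_\beta$ and $|\Gamma|\ge\mathfrak c$. There are only $\mathfrak c$ finite words in the generators, so $|\Gamma|\le\mathfrak c$.

## A rigid frame for $\Gamma$ and links with $k^2$ vertices

To pass to graphs, we want a connected graph whose automorphisms are essentially the elements of $\Gamma$, with one pendant edge for each point of $X$ to carry the colour of that point. The danger is that all the other edges are coloured too and could break the automorphisms by themselves. We prevent this by replacing these other edges with bundles of length-two paths, sized so that with $k$ colours every bundle must look like every other one.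

Let $X,P,Q,\Gamma,L$ be as in Theorem 1 for the given $k$, and enumerate $X=\{x_n:n\in\omega\}$ without repetition. (From now on $x_n$ denotes points of $X$.)

**Definition.** The graph $H$ has vertices $v_x$ $(x\in X)$, $r_g$ $(g\in\Gamma)$, $z_n$ $(n\in\omega)$ and $t_{g,n}$ $(g\in\Gamma,\ n\in\omega)$. Its edges are $z_nz_{n+1}$, together with
$$t_{g,n}r_g,\qquad t_{g,n}z_n,\qquad t_{g,n}v_{g(x_n)}\qquad(g\in\Gamma,\ n\in\omega).$$

The vertex $r_g$ with its neighbours $t_{g,n}$ is a table of values of $g$: the entry $t_{g,n}$ says that $g$ sends $x_n$ to $g(x_n)$, and the ray $z_0z_1z_2\cdots$ names the argument. The graph $H$ is connected, since the $z_n$ form a ray, each $t_{g,n}$ is adjacent to $z_n$, each $r_g$ is adjacent to $t_{g,0}$, and $v_{x_n}$ is adjacent to $t_{1,n}$. Let $V_X=\{v_x:x\in X\}$.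

**Lemma 6.** The automorphisms of $H$ preserving $V_X$ are exactly the maps $\hat h$ $(h\in\Gamma)$ given by
$$v_x\mapsto v_{h(x)},\qquad r_g\mapsto r_{hg},\qquad t_{g,n}\mapsto t_{hg,n},\qquad z_n\mapsto z_n.$$

**Proof.** Each $\hat h$ is a bijection with inverse $\widehat{h^{-1}}$, and it preserves $V_X$. It fixes the edges $z_nz_{n+1}$ and maps $t_{g,n}r_g$, $t_{g,n}z_n$, $t_{g,n}v_{g(x_n)}$ to $t_{hg,n}r_{hg}$, $t_{hg,n}z_n$, $t_{hg,n}v_{hg(x_n)}$, which are edges. So it is an automorphism.

Conversely let $\alpha$ be an automorphism preserving $V_X$. It preserves $T=\{t_{g,n}\}$, which is the set of vertices with a neighbour in $V_X$. It preserves $\{z_n\}$, which is the set of vertices outside $V_X\cup T$ with a neighbour outside $V_X\cup T$: the neighbour $z_{n+1}$ of $z_n$ lies outside, while all neighbours of $r_g$ are in $T$. So it preserves the remaining set $\{r_g\}$. The $z_n$ induce a one-way infinite ray, whose only automorphism is the identity, since $z_0$ is its only vertex of degree $1$ and every $z_n$ is determined by its distance from $z_0$. So $\alpha(z_n)=z_n$ for all $n$.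

Let $\alpha(r_g)=r_{g'}$. The unique common neighbour of $r_g$ and $z_n$ is $t_{g,n}$, so $\alpha(t_{g,n})=t_{g',n}$. The unique neighbour of $t_{g,n}$ in $V_X$ is $v_{g(x_n)}$, so
$$\alpha(v_{g(x_n)})=v_{g'(x_n)}\qquad(n\in\omega).\tag{4}$$
Let $h\in\Gamma$ be given by $\alpha(r_1)=r_h$. With $g=1$, (4) says $\alpha(v_x)=v_{h(x)}$ for all $x\in X$. For general $g$, (4) then says $hg(x_n)=g'(x_n)$ for all $n$, that is, $g'=hg$. Hence $\alpha=\hat h$. $\square$

**Definition.** The graph $G$ arises from $H$ as follows. Replace every edge $uv$ of $H$ by a *link*: $k^2$ new vertices $w$, each adjacent to exactly $u$ and $v$. Then attach to each $v_x$ one pendant vertex by a *leaf edge* $e_x$. In an edge colouring $c$, the *pair* of a vertex $w$ in the link of $uv$, read from the $u$ side, is $(c(uw),c(wv))$.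

For $k=2$ a link consists of four paths of length two between $u$ and $v$. With colours $1,2$ there are four pairs, $(1,1),(1,2),(2,1),(2,2)$, so if the pairs are to be distinct each one occurs exactly once.

The graph $G$ is simple and connected. It has cardinality $\mathfrak c$, because $|\Gamma|=\mathfrak c$, $X$ is countable, and links are finite.

## The indices of $G$: proof of Theorem 2

**Step 1: automorphisms of $G$.** We show that, apart from permutations inside links, they come from $\Gamma$. Link vertices have degree $2$ and pendant vertices have degree $1$. Every vertex of $H$ has a neighbour in $H$, and so has degree at least $k^2\ge4$ in $G$. Hence every automorphism $\varphi$ of $G$ preserves $V(H)$. It preserves $V_X$, the set of vertices of $H$ with a pendant neighbour. It preserves adjacency in $H$, since two vertices of $H$ are adjacent in $H$ exactly when they have in $G$ a common neighbour of degree $2$. By Lemma 6, $\varphi$ induces on $H$ some $\hat h$ with $h\in\Gamma$, and it maps $e_x$ to $e_{h(x)}$. If $h=1$, then $\varphi$ fixes all vertices of $H$ and all pendant vertices, and it permutes the $k^2$ vertices within each link.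

**Step 2: pairs in a link are distinct.** Interchanging two vertices of one link and fixing everything else is an automorphism of $G$. If the two vertices have the same pair, it preserves the colouring. Hence:

$(\dagger)$ In a distinguishing colouring, the $k^2$ pairs in each link are distinct.

**Step 3: $D'(G)\ge k$.** With fewer than $k$ colours there are at most $(k-1)^2<k^2$ pairs, contrary to $(\dagger)$.

**Step 4: $D'(G)\le k$.** Here the two sides $P$ and $Q$ are used. Colour each link so that its $k^2$ vertices realize each pair of $[k]^2$ exactly once. Colour $e_x$ with $1$ if $x\in P$ and with $2$ if $x\in Q$; both colours are in $[k]$. Let $\varphi$ preserve this colouring and induce $\hat h$. Since $e_x$ and $e_{h(x)}$ have the same colour for all $x$, we get $h(P)=P$, so $h=1$ by Theorem 1(i). Then $\varphi$ permutes the vertices of each link while fixing the ends of the link, so it preserves their pairs. These are distinct, so $\varphi$ is the identity.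

**Step 5: lists of size at most $k$ do not suffice.** For size less than $k$, give all edges the same list; a colouring from it has fewer than $k$ colours and is not distinguishing by Step 3. For size $k$, give every link edge the list $[k]$ and give $e_x$ the list $L(x)$. Suppose $c$ is a distinguishing colouring from these lists. By $(\dagger)$ each link carries $k^2$ distinct pairs from $[k]^2$, so every pair in $[k]^2$ occurs exactly once in it. All links therefore look alike, and only the leaf edges could break anything. Let $c'(x)=c(e_x)$. Then $c'\in\prod_{x\in X}L(x)$, and Theorem 1(ii) gives $1\ne\gamma\in\Gamma$ with $c'\circ\gamma=c'$.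

Extend $\hat\gamma$ to $G$. Map the pendant vertex at $v_x$ to the pendant vertex at $v_{\gamma(x)}$. For an edge $uv$ of $H$, with $u'=\hat\gamma(u)$ and $v'=\hat\gamma(v)$, map the vertex $w$ of the link of $uv$ to the unique vertex $w'$ of the link of $u'v'$ with
$$(c(u'w'),c(w'v'))=(c(uw),c(wv)).$$
Exchanging the names of $u$ and $v$ does not change this rule. It is a bijection between the two links, and $\hat\gamma$ permutes the edges of $H$, so we get a bijection of $V(G)$. It maps the edges $uw,wv$ to the edges $u'w',w'v'$ and $e_x$ to $e_{\gamma(x)}$, so it is an automorphism. It preserves the colours of link edges by construction, and those of leaf edges because $c'(\gamma(x))=c'(x)$. It is not the identity, since $\gamma$ moves some $x$ and hence $v_x$ is moved. So $c$ is not distinguishing, a contradiction. Hence $D'_l(G)\ge k+1$, and together with $D'(G)=k$ this already refutes the conjecture.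

**Step 6: lists of size $k+1$ suffice.** With one more colour the links are no longer saturated: each link vertex has $(k+1)^2$ possible pairs, and we can mark one link so that it differs from all its images. Let lists of size $k+1$ be given. Let $\lambda_g$ be the link of the edge $r_gt_{g,0}$, with pairs read from the $r_g$ side. In $\lambda_1$ give one vertex some pair $(a,b)$ admissible for it, and give the other vertices pairs greedily so that all pairs in $\lambda_1$ are distinct. This is possible because at most $k^2-1<(k+1)^2$ pairs are ever forbidden. In each $\lambda_g$ with $g\ne1$ choose pairs greedily, distinct and all different from $(a,b)$. At most $k^2-1$ earlier pairs and $(a,b)$ are forbidden, which leaves at least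
$$(k+1)^2-1-(k^2-1)=2k+1>0$$
choices. In every other link choose distinct pairs greedily. Colour the leaf edges arbitrarily from their lists.

Let $\varphi$ preserve this colouring and induce $\hat h$. Then $r_1\mapsto r_h$ and $t_{1,0}\mapsto t_{h,0}$, so $\varphi$ maps $\lambda_1$ to $\lambda_h$ with the $r$ ends corresponding. Hence the pair $(a,b)$ occurs in $\lambda_h$, which forces $h=1$. By Step 1, $\varphi$ fixes all vertices of $H$ and all pendant vertices. Since the pairs in each link are distinct, it fixes all link vertices too. So $\varphi$ is the identity, the colouring is distinguishing, and $D'_l(G)=k+1$. $\blacksquare$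

## A direct sum with list distinguishing number $\aleph_0$: proof of Theorem 3

In Theorem 1 the number $k$ is arbitrary, while the colouring by $P$ and $Q$ always uses two colours. Putting all $k$ side by side makes every finite list size fail at once.

For each $k\ge2$ let $(X_k,P_k,Q_k,\Gamma_k,L_k)$ be as in Theorem 1. Let $X=\bigsqcup_kX_k$, a countable set, and let $\Gamma=\bigoplus_k\Gamma_k$ act on $X$ componentwise.

**Step 1: the distinguishing number is $2$.** Colour $\bigcup_kP_k$ with one colour and $\bigcup_kQ_k$ with another. If $\gamma=(\gamma_k)_k\in\Gamma$ preserves this colouring, then $\gamma_k(P_k)=P_k$ for every $k$, so $\gamma_k=1$ for every $k$ by Theorem 1(i), and $\gamma=1$. One colour does not suffice, since $\Gamma\ne1$.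

**Step 2: no finite list size suffices.** Empty lists allow no colouring. Lists of size $1$ fail when all lists are equal, since then only the constant colouring is available. For $k\ge2$ use the lists $L_k$ on $X_k$ and arbitrary $k$-element lists on the other points. By Theorem 1(ii), the restriction to $X_k$ of any colouring from these lists is preserved by some non-identity element of $\Gamma_k$. Extended by the identity on the other components, this is a non-identity element of $\Gamma$ preserving the whole colouring.

**Step 3: lists of size $\aleph_0$ suffice.** Enumerate the countable set $X$ and go through it, giving each point a colour from its infinite list that differs from the finitely many colours used before. The resulting colouring is injective, so only the identity preserves it. Hence the list distinguishing number is $\aleph_0$. $\blacksquare$
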